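# Lévy trees conditioned to be large, and the condensation tree

## 1. Two Lévy processes hung on a marked spine

Fix a branching mechanism
$$\Phi(\lambda)=\alpha\lambda+\beta\lambda^2+\int_{(0,\infty)}\left(e^{-\lambda\theta}-1+\lambda\theta\right)\pi(d\theta),\qquad \lambda\ge 0,$$
with $\alpha\ge 0$, $\beta\ge 0$ and $\int(\theta\wedge\theta^2)\,\pi(d\theta)<\infty$. Here is the construction on which everything below turns.

Take the half-line $[0,\infty)$, called the spine, and a Poisson measure on $[0,\infty)\times(0,\infty)\times[0,1]$ with intensity $dh\,\theta\pi(d\theta)\,d\chi$. An atom $(h_i,\theta_i,\chi_i)$ is a branch point at height $h_i$, of size $\theta_i$, a fraction $\chi_i$ of which lies to the left of the spine and $1-\chi_i$ to the right. Put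
$$U_h=\beta h+\sum_{h_i\le h}\theta_i\chi_i,\qquad V_h=\beta h+\sum_{h_i\le h}\theta_i(1-\chi_i).$$
Since $\int\theta(1\wedge\theta)\pi(d\theta)<\infty$, both sums are finite. Independently, let $X$ be a spectrally positive Lévy process with $E[e^{-\lambda X_t}]=e^{t\Phi(\lambda)}$, with infimum process $I_t=\inf_{s\le t}X_s$, first passage times $T_u=\inf\{t:X_t<-u\}$ and height process $H$ (recalled below). Let $(X',I',T',H')$ be an independent copy. Cut the spine at height $a$. The process $X$ consumes the left mass $U_a$, starting from the bottom of the spine, and $X'$ consumes the right mass $V_a$: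
$$\overleftarrow H^a_t=\big(H+U^{-1}_{-I}\big)_{t\wedge T_{U_a}},\qquad \overrightarrow H^a_t=\big(H'+V^{-1}_{-I'}\big)_{t\wedge T'_{V_a}},\qquad S_a=T_{U_a}+T'_{V_a}. \tag{1}$$
Here $U^{-1},V^{-1}$ are right-continuous inverses. When $X$ has descended to its infimum $-y$, it explores a tree attached to the spine at height $U^{-1}_y$, and $H$ measures height above the attachment point. At time $T_{U_a}$ the left contour reaches height $a$ and stops. The total mass of the tree is $S_a$.

This construction does two jobs. A uniformly chosen point in a Lévy tree sees exactly the tree (1), with spine length $a$ "distributed" according to $e^{-\alpha a}da$ (Proposition 1). Conditioning the tree to have mass larger than $r$ then becomes an explicit reweighting by a function of $S_a$ alone. We use this to find the local limit of a Lévy tree conditioned to be large.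

**The law of $(U,V)$.** Since
$$\frac{e^{-p\theta}-e^{-q\theta}}{p-q}=-\theta\int_0^1e^{-\theta(px+q(1-x))}dx,$$
we have
$$\frac{\Phi(p)-\Phi(q)}{p-q}-\alpha=\beta(p+q)+\int\theta\pi(d\theta)\int_0^1\big(1-e^{-\theta(px+q(1-x))}\big)dx .$$
So $(U,V)$ is the bivariate subordinator with $E[e^{-pU_t-qV_t}]=e^{-t\Phi(p,q)}$, where $\Phi(p,q)=\frac{\Phi(p)-\Phi(q)}{p-q}-\alpha$ for $p\neq q$ and $\Phi(p,p)=\Phi'(p)-\alpha$. The law of $(U,V)$ is symmetric.

Two examples. If $\Phi(\lambda)=\alpha\lambda+\lambda^2$, then $\Phi(p,q)=p+q$ and $U_h=V_h=h$. If $\Phi(\lambda)=\alpha\lambda+\lambda^b$ with $1<b<2$, then $\pi(d\theta)=C\theta^{-1-b}d\theta$ for a constant $C>0$, and $\Phi(p,0)=p^{b-1}$: $U$ is a stable subordinator of index $b-1$.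

**Standing assumption.** We assume Grey's condition $\int^\infty d\lambda/\Phi(\lambda)<\infty$. By convexity and $\Phi(0)=0$, $\Phi(\lambda)/\lambda$ is non-decreasing; if it were bounded by $C$, then $\int^\infty d\lambda/\Phi\ge\int^\infty d\lambda/(C\lambda)=\infty$. So $\Phi(\lambda)/\lambda\uparrow\infty$. In particular
$$\beta>0\quad\text{or}\quad\int_{(0,1)}\theta\,\pi(d\theta)=\infty, \tag{2}$$
since otherwise $\Phi(\lambda)/\lambda\uparrow\alpha+\int\theta\pi(d\theta)<\infty$. By (2), $U$ and $V$ are strictly increasing, and they remain so if all atoms with $\theta>L$ are deleted. Their inverses are therefore continuous.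

**Height process, excursions, mass.** With $I^s_t=\inf_{[s,t]}X$,
$$H_t=\lim_{\varepsilon\to0}\frac1\varepsilon\int_0^t\mathbf 1\{X_s<I^s_t+\varepsilon\}\,ds,$$
in its continuous version, which exists under Grey's condition. For $\Phi(\lambda)=\alpha\lambda+\lambda^2$ one has $H=X-I$. Let $\mathbf N$ be the excursion measure of $X-I$ at $0$, normalized so that $-I$ is the local time. Under $\mathbf N$ we keep the letters $X$, $H$ for the excursion and its height process, which codes the Lévy tree; $\zeta$ is the lifetime, and $\sigma=\zeta$ is the total mass of the tree.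

As $X$ has no negative jumps and $E[X_1]=-\alpha\le 0$, we have $T_u<\infty$, $X_{T_u}=-u$ and $H_{T_u}=0$. The process $T$ is a subordinator with
$$E[e^{-\lambda T_u}]=e^{-u\Phi^{-1}(\lambda)},\qquad \Phi^{-1}(\lambda)=\mathbf N[1-e^{-\lambda\sigma}].$$
Since $\Phi^{-1}(\lambda)/\lambda\to0$ as $\lambda\to\infty$, $T$ has no drift: it is the sum of its jumps, and its Lévy measure is $\mathbf N[\sigma\in\cdot]$. Write
$$G(r)=\mathbf N[\sigma>r],\qquad \nu(L)=\int_{(L,\infty)}\theta\,\pi(d\theta)\xrightarrow[L\to\infty]{}0.$$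
Then $0<G(r)<\infty$ for all $r>0$. Finiteness holds because $G(r)$ is a tail of a Lévy measure. For positivity, this Lévy measure is non-zero, so for some $\delta>0$ jumps larger than $\delta$ occur at positive rate; having $n$ of them before level $x$ has positive probability, so $P(T_x>r)>0$ for all $x,r>0$. Choose $t$ with $G(t)>0$; the Markov property under $\mathbf N$ gives $G(t+r)=\mathbf N[\mathbf 1_{\sigma>t}P(T_x>r)|_{x=X_t}]>0$.

## 2. Conditioning on large mass: the condensation tree as a limit

Let $\xi_\alpha$ be exponential with parameter $\alpha$, independent of the rest (put $\xi_0=\infty$).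

**Definition (continuum condensation tree).** Its left and right height processes are
$$\overleftarrow H'_t=H_t+U^{-1}_{-I_t}\wedge\xi_\alpha,\qquad \overrightarrow H'_t=H'_t+V^{-1}_{-I'_t}\wedge\xi_\alpha,\qquad t\ge0. \tag{3}$$

Compare with (1). Up to height $\xi_\alpha$ the spine is the same. But when the left contour reaches height $\xi_\alpha$ it does not stop: it explores forever trees attached at height $\xi_\alpha$. The top of the spine is a vertex of infinite size. For $\Phi(\lambda)=\alpha\lambda+\lambda^2$ the left process is $H_t+(-I_t)\wedge\xi_\alpha$.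

The question, posed in Xin He, "Local convergence of critical random trees and continuous-state branching processes", arXiv:1503.00951 (2015), is the following. Let $\alpha>0$ and suppose $\pi$ has no exponential moment at all. If we look at the tree under $\mathbf N[\,\cdot\,|\sigma>r]$ from its root, reading the contour both forward from its beginning and backward from its end, do we see the condensation tree in the limit $r\to\infty$? The answer is yes, and the condition on $\pi$ cannot be dropped.

**Theorem.** Assume Grey's condition.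

(A) Let $\alpha>0$ and $\int_1^\infty e^{a\theta}\pi(d\theta)=\infty$ for all $a>0$. Then for every $t_0>0$ the law of $(H_{t\wedge\zeta},H_{(\zeta-t)_+})_{t\le t_0}$ under $\mathbf N[\,\cdot\,|\sigma>r]$ converges in total variation to the law of $(\overleftarrow H'_t,\overrightarrow H'_t)_{t\le t_0}$ as $r\to\infty$. In particular
$$(H_{t\wedge \zeta},H_{(\zeta-t)_+};t\geq 0)\text{ under }\mathbf{N}[\,\cdot\,|\sigma > r]\longrightarrow(\overleftarrow{H}'_t,\overrightarrow{H}'_t;t\geq 0)$$
weakly in $\mathbb C([0,\infty),\mathbb R^2)$.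

(B) If $\alpha=0$, the same conclusion holds, with no condition on $\pi$ beyond Grey's.

(C) If $\alpha>0$ and $\int_1^\infty e^{a\theta}\pi(d\theta)<\infty$ for some $a>0$, the weak convergence fails.

So, under Grey's condition, the convergence holds if and only if $\alpha=0$ or $\int_1^\infty e^{a\theta}\pi(d\theta)=\infty$ for all $a>0$.

The mechanism $\alpha\lambda+\lambda^b$ with $1<b<2$, $\alpha>0$ falls under (A). So does $\beta=1$, $\pi=\sum_{k\ge1}e^{-\sqrt{\theta_k}}\delta_{\theta_k}$ with $\theta_k=2^{2^k}$: here $e^{a\theta_k-\sqrt{\theta_k}}\to\infty$ for each $a>0$. The second example shows that the tail of $\pi$ need have no regularity. Since $\sqrt{\theta_{k+1}}=\theta_k$, we have $\pi((\theta_k,\infty))=\sum_{j\ge k}e^{-\theta_j}\le 2e^{-\theta_k}$, which is negligible compared with $\pi([\theta_k,\infty))\ge e^{-\sqrt{\theta_k}}$. A proof that starts from smooth asymptotics of the tail of $\pi$ is thus not available.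

## 3. The spine seen from a uniform point

**Proposition 1.** For measurable $F\ge0$,
$$\mathbf N\Big[\int_0^\sigma F\big(H_{\cdot\wedge s},H_{(\sigma-\cdot)\vee s},s,\sigma-s\big)ds\Big]=\int_0^\infty e^{-\alpha a}E\big[F(\overleftarrow H^a,\overrightarrow H^a,T_{U_a},T'_{V_a})\big]da .$$

We use the exploration process of Duquesne–Le Gall (*Random trees, Lévy processes and spatial branching processes*, Astérisque 281 (2002), Sections 1.2 and 3.1). It is the measure-valued process $\rho$ with
$$\rho_t(dr)=\beta\mathbf 1_{[0,H_t]}(r)dr+\sum_{s\le t:\,X_{s-}<I^s_t}(I^s_t-X_{s-})\delta_{H_s}(dr),$$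
and its dual $\eta$ has $X_s-I^s_t$ in place of $I^s_t-X_{s-}$. A jump of $X$ at an ancestral time $s$ is a branch point at height $H_s$; $\rho_t$ records how much of it is still to be explored, and $\eta_t$ how much has been explored. Both are adapted, and $H_s=\sup\operatorname{supp}\rho_s$ for a.e. $s$. In the example $\alpha\lambda+\lambda^2$, both equal $\mathbf 1_{[0,H_t]}(r)dr$. We recall three facts.

- (a) (Prop. 3.1.3) $\mathbf N[\int_0^\sigma f(\rho_s,\eta_s)ds]=\int_0^\infty e^{-\alpha a}E[f(\mathbf 1_{[0,a]}dU,\mathbf 1_{[0,a]}dV)]da$.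
- (b) (Markov property) Given the past up to $s<\sigma$, the path $(H_{s+u})_{0\le u\le\sigma-s}$ is distributed as $(\hat h_\mu(-I_u)+H_u)_{0\le u\le T_{\langle\mu,1\rangle}}$ with $\mu=\rho_s$, where $\hat h_\mu(y)=\inf\{v:\mu([0,v])\ge\langle\mu,1\rangle-y\}$.
- (c) (Cor. 3.1.6) $(\rho_s,\eta_s)_s$ and $(\eta_{(\sigma-s)-},\rho_{(\sigma-s)-})_s$ have the same law under $\mathbf N$.

**Step 1.** *The purpose is to include $H$ in the reversal (c).* As $U,V$ are strictly increasing, $\mathbf 1_{[0,a]}dU$ and $\mathbf 1_{[0,a]}dV$ both have $a$ as the supremum of their supports. By (a), $\sup\operatorname{supp}\rho_s=\sup\operatorname{supp}\eta_s$ for a.e. $s$, $\mathbf N$-a.e. So the continuous path $H$ is recovered from $\rho$, or from $\eta$, by the same rule at a.e. time. Hence $(\rho_s,\eta_s,H_s)_s$ and $(\eta_{(\sigma-s)-},\rho_{(\sigma-s)-},H_{\sigma-s})_s$ have the same law. In particular $H$ is reversible under $\mathbf N$.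

**Step 2.** *We split the path at time $s$.* Let $F_1,F_2\ge0$ be measurable functions of continuous paths with finite lifetime and put $K_i(\mu)=E[F_i((\hat h_\mu(-I_u)+H_u)_{u\le T_{\langle\mu,1\rangle}})]$. Apply (b); then Step 1 with the substitution $s\mapsto\sigma-s$ (right and left limits differ at only countably many times); then (b) again, which is allowed because $\eta_s$ is adapted; then (a):
$$\mathbf N\Big[\int F_1((H_{s-u})_{u\le s})F_2((H_{s+u})_{u\le\sigma-s})ds\Big]=\mathbf N\Big[\int F_1((H_{s-u})_{u\le s})K_2(\rho_s)ds\Big]=\mathbf N\Big[\int F_1((H_{s+u})_{u\le \sigma-s})K_2(\eta_s)ds\Big]$$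
$$=\mathbf N\Big[\int K_1(\rho_s)K_2(\eta_s)ds\Big]=\int_0^\infty e^{-\alpha a}E[K_1(\mathbf 1_{[0,a]}dU)K_2(\mathbf 1_{[0,a]}dV)]da.$$

**Step 3.** *Both half-paths run away from time $s$, while Proposition 1 wants them to run from the root; so we reverse each of them.* For $\mu=\mathbf 1_{[0,a]}dU$ and $m=U_a$ we have $\hat h_\mu(y)=U^{-1}_{m-y}$, $0\le y\le m$. Given $U$, the path $(U^{-1}_{m+I_u}+H_u)_{u\le T_m}$ is the concatenation of the excursions $H^i$ of $H$, located at local-time levels $y_i\in[0,m]$ and shifted up by $U^{-1}_{m-y_i}$. This determines the path, because the zero set of $X-I$ is Lebesgue-null ($T$ has no drift) and the path is continuous. Its time reversal is the concatenation of the reversed excursions at levels $z_i=m-y_i$, shifted up by $U^{-1}_{z_i}$. The point process $\{(y_i,H^i)\}$ is Poisson with intensity $dy\otimes\mathbf N[H\in\cdot]$ on $[0,m]$, and by Step 1 its law is invariant under $y\mapsto m-y$ combined with reversal of every excursion. So the reversed path is distributed as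 $(U^{-1}_{-I_u}+H_u)_{u\le T_m}$. The same holds for $V$, independently given $(U,V)$.

**Step 4.** *We pass from products to all $F$.* Steps 2 and 3 prove the identity when $F$ is a function of the left path and $s$ times a function of the right path and $\sigma-s$. Weight both sides by $e^{-s}e^{-(\sigma-s)}$, which has product form. Both sides become finite measures, since $\mathbf N[\sigma e^{-\sigma}]=(\Phi^{-1})'(1)<\infty$. Products form a $\pi$-system generating the $\sigma$-field, so the two measures are equal. $\square$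

**The law $P_r$.** Let $w_r(s)=s^{-1}\mathbf 1_{s>r}$ and let $P_r$ be the measure
$$P_r=G(r)^{-1}e^{-\alpha a}\,w_r(S_a)\,da\,dP .$$
By Proposition 1 with $F=w_r(\sigma)$ its total mass is $G(r)^{-1}\mathbf N[\sigma w_r(\sigma)]=1$. Under $P_r$ the tree (1) has the law of the tree under $\mathbf N[\,\cdot\,|\sigma>r]$, cut at an independent uniform time $s\in[0,\sigma]$. If $s\in[t_0,\sigma-t_0]$, stopping at $s$ does not change the two windows of length $t_0$; the other values of $s$ have probability at most $2t_0/\sigma$. So for $r>2t_0$ and measurable $F$ on $\mathbb C([0,t_0],\mathbb R^2)$ with values in $[0,1]$,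
$$\Big|\mathbf N\big[F\big((H_{t\wedge\zeta},H_{(\zeta-t)_+})_{t\le t_0}\big)\big|\sigma>r\big]-P_r\big[F((\overleftarrow H^a,\overrightarrow H^a)|_{[0,t_0]})\big]\Big|\le \frac{2t_0}r. \tag{4}$$
From now on we study $P_r$.

## 4. The case $\Phi(\lambda)=\alpha\lambda+\lambda^2$ by hand

Here $X_t=\sqrt2B_t-\alpha t$ for a Brownian motion $B$, and
$$P(T_u\in dt)=\frac{u}{2\sqrt\pi\,t^{3/2}}e^{-(u-\alpha t)^2/4t}dt,\qquad \mathbf N[\sigma\in dt]=\frac{1}{2\sqrt\pi\,t^{3/2}}e^{-\alpha^2t/4}dt .$$
Since $U_a=V_a=a$, the mass $S_a$ has the law of $T_{2a}$, and in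
$$e^{-\alpha a}P(S_a\in dt)=\frac{a}{\sqrt\pi\,t^{3/2}}e^{-\alpha a}e^{-a^2/t+\alpha a-\alpha^2t/4}dt=2a\,e^{-a^2/t}\,\mathbf N[\sigma\in dt]$$
the factor $e^{-\alpha a}$ cancels. Multiplying by $1/t$ and integrating over $t>r$, we see that under $P_r$, given $S_a=t$, the spine length has density $\frac{2a}te^{-a^2/t}$. Hence $P_r(a\le h)\le 1-e^{-h^2/r}\to0$ for every $h$: the spine becomes infinite, whatever $\alpha$ is. For $\alpha=0$ this agrees with (B). For $\alpha>0$ the condensation tree has a spine of finite length $\xi_\alpha$, and there is no atom on the spine that could carry a large mass; this is an instance of (C).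

The example also shows what to watch. With $g_u(r)=P(T_u>r)/u$,
$$g_u(r)=\int_r^\infty\frac{1}{2\sqrt\pi\,t^{3/2}}e^{-u^2/4t+\alpha u/2-\alpha^2t/4}dt,\qquad\text{so}\qquad e^{\alpha u/2-u^2/4r}\,G(r)\le g_u(r)\le e^{\alpha u/2}\,G(r).$$
For large $r$, $g_u(r)/G(r)$ is close to $e^{\alpha u/2}$. It gains a factor when the starting mass $u$ is increased. That it never loses one, asymptotically, is general, as we now see.

## 5. Extra mass does not hurt

We need to compare the weight $w_r$ for a spine with some mass already placed on it with the weight for a fresh spine. For $x\ge0$ let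
$$W_r(x)=\mathbf N\Big[\frac{\sigma}{\sigma+x};\sigma>r-x\Big]=\int_0^\infty e^{-\alpha b}E[w_r(x+S_b)]\,db. \tag{5}$$
The second equality is Proposition 1 with $F=w_r(x+\sigma)$. Here $W_r(0)=G(r)$, and $W_r(x)\le\mathbf N[1\wedge(\sigma/x)]<\infty$ for $x>0$. If $\sigma+x>r$, then $\frac{\sigma+x}{\sigma+x+y}\ge\frac r{r+y}\ge1-\frac yr$; hence
$$W_r(x+y)\ge\Big(1-\frac yr\Big)^+W_r(x),\qquad x,y\ge0. \tag{6}$$

Now let $g_0(r)=G(r)$ and $g_u(r)=P(T_u>r)/u$ for $u>0$. Recall Mecke's formula: for a Poisson measure $\mathcal P$ with intensity $m$, $E[\sum_{x\in\mathcal P}f(x,\mathcal P)]=\int m(dx)E[f(x,\mathcal P+\delta_x)]$. Let $(\sigma_i)$ be the jumps of $T$ on $[0,u]$; they sum to $T_u$, so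
$$P(T_u>r)=E\Big[\sum_i\frac{\sigma_i}{T_u}\mathbf 1_{T_u>r}\Big]=u\,E\Big[\mathbf N\Big[\frac{\sigma}{\sigma+x};\sigma+x>r\Big]_{x=T_u}\Big]=uE[W_r(T_u)] .$$
Thus
$$g_u(r)=E[W_r(T_u)]\quad\text{for all }u\ge0, \tag{7}$$
and (6), applied with an independent increment $T_{u+v}-T_u$, gives
$$g_{u+v}(r)\ge p_r(v)\,g_u(r),\qquad p_r(v):=E[(1-T_v/r)^+]\xrightarrow[r\to\infty]{}1, \tag{8}$$
where $p_r(v)$ is non-increasing in $v$. The direction matters: (8) bounds $g$ at a larger index from below by $g$ at a smaller one. The reverse inequality is false in general, as Section 4 shows.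

## 6. Cutting the spine at a fixed height

The natural first attempt is to fix a height $h$, keep only the spines with $a>h$, and use (6) to discard the mass $S_h$ of the part below $h$. In the critical case this is the whole proof.

**Proof of (B).** Let $\alpha=0$, $h>0$. On $\{a>h,\,T_{U_h}>t_0,\,T'_{V_h}>t_0\}$ the restrictions to $[0,t_0]$ of $(\overleftarrow H^a,\overrightarrow H^a)$ and of $(\overleftarrow H',\overrightarrow H')$ (with $\xi_0=\infty$) coincide, and they depend only on what happens below height $h$. For $a=h+b$ we have $S_a=S_h+\widetilde S_b$ with $\widetilde S$ a copy of $S$ independent of what is below $h$. By (5) and (6),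
$$P_r[F]\ge E\Big[F(\overleftarrow H',\overrightarrow H')\mathbf 1_{\{T_{U_h}\wedge T'_{V_h}>t_0\}}\frac{W_r(S_h)}{G(r)}\Big]\ge E[F(\overleftarrow H',\overrightarrow H')]-2P(T_{U_h}\le t_0)-E\big[1-(1-S_h/r)^+\big],$$
using that $U$ and $V$ have the same law. (We write $P_r[F]$ for $P_r[F((\overleftarrow H^a,\overrightarrow H^a)|_{[0,t_0]})]$ and $F(\overleftarrow H',\overrightarrow H')$ for $F$ of the restriction to $[0,t_0]$.) Let $r\to\infty$ and then $h\to\infty$, so that $T_{U_h}\to\infty$: uniformly over measurable $F$ with values in $[0,1]$,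
$$\limsup_{r\to\infty}\sup_F\big(E[F(\overleftarrow H',\overrightarrow H')]-P_r[F]\big)\le0. \tag{9}$$

A lower bound is enough. Since $P_r$ is a probability measure, (9) applied to $1-F$ gives the reverse bound, so $\sup_F|E[F(\overleftarrow H',\overrightarrow H')]-P_r[F]|\to0$; with (4) this is convergence in total variation on $[0,t_0]$.

Weak convergence on $[0,\infty)$ follows. Let $\Psi$ be bounded and Lipschitz with constant $C$ for the metric $d(x,y)=\sum_k2^{-k}(1\wedge\sup_{[0,k]}|x-y|)$ of $\mathbb C([0,\infty),\mathbb R^2)$. Then $|\Psi(x)-\Psi(x_{\cdot\wedge k})|\le C2^{-k}$, and $x\mapsto\Psi(x_{\cdot\wedge k})$ is a bounded measurable function of $x|_{[0,k]}$, so its expectations converge by the case $t_0=k$. Let $k\to\infty$. $\square$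

**Where this stops when $\alpha>0$.** The same computation now carries the factor $e^{-\alpha h}$, and (6) guarantees for the event $\{a>h\}$ only a mass close to $e^{-\alpha h}$ under $P_r$. We must let $h\to\infty$ so that the windows fit below height $h$, and then the bound becomes empty. The missing mass $1-e^{-\alpha h}$ would have to be on spines shorter than $h$, whose total mass nevertheless exceeds $r$. Such a mass has to sit somewhere, and the limit (3) says where: at one huge atom of the spine. So we should cut at the first large atom instead of a fixed height.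

## 7. Cutting at the first large atom

In this section and the next, $\alpha>0$ and $\int_1^\infty e^{a\theta}\pi(d\theta)=\infty$ for all $a>0$. For $L>0$ let
$$\mu_L(d\theta)=\mathbf 1_{\theta>L}\,\theta\pi(d\theta),\qquad c=c_L=\alpha+\nu(L).$$
The measure $\mu_L$ has finite mass $\nu(L)$, and it is non-zero because $\pi$ has unbounded support. Let $\kappa$ be the height of the first atom with $\theta>L$: it is exponential with rate $\nu(L)$. In the limiting tree there are two clocks on the spine, $\kappa$ and $\xi_\alpha$; their minimum is exponential with rate $c$, and for large $L$ it is $\xi_\alpha$ with high probability. In the conditioned tree we shall keep only the spines that pass $\kappa$, and pay the cost $e^{-ch}dh\,\mu_L(d\theta)$ for an atom of size $\theta$ at height $\kappa=h$. To recover the full mass $1$ we need the following, where $M$ is a buffer on each side of the atom in which the window $[0,t_0]$ ends.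

**Lemma 5 (key inequality).** Let $M>0$ and $L\ge2M+2$. Then
$$\liminf_{r\to\infty}\frac1{G(r)}\int\mu_L(d\theta)\,g_{\theta-2M}(r)\ge c_L .$$

Lemma 5 is proved in Section 8. Here is the proof of (A) from it. Fix $t_0,M>0$, $L\ge2M+2$.

**Step 1.** *We set up the decomposition at $\kappa$.* Let $(\theta,\chi)$ be the mark at $\kappa$; its law is $\nu(L)^{-1}\mu_L(d\theta)d\chi$. Let $U^L,V^L$ be $U,V$ with all atoms with $\theta>L$ deleted. Then $\kappa$, $(\theta,\chi)$ and $(U^L,V^L)$ are independent, and the increments of $(U,V)$ after $\kappa$ are distributed as $(U,V)$ and independent of $\big(\kappa,(\theta,\chi),(U^L_h,V^L_h)_{h\le\kappa}\big)$. Also $U_{\kappa-}=U^L_\kappa$ and $V_{\kappa-}=V^L_\kappa$ a.s. For $h\ge0$ put $S^L_h=T_{U^L_h}+T'_{V^L_h}$, let $T^{(1)}$ be the first-passage process of $X_{T_{U^L_h}+\cdot}+U^L_h$ and $T'^{(1)}$ that of $X'_{T'_{V^L_h}+\cdot}+V^L_h$. For measurable $F$ with values in $[0,1]$ let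
$$F^L_h=F\Big(\big(H_t+(U^L)^{-1}_{-I_t}\wedge h,\;H'_t+(V^L)^{-1}_{-I'_t}\wedge h\big)_{t\le t_0}\Big).$$
Both $S^L_h$ and $F^L_h$ depend on $(U^L,V^L)$ only through its restriction to $[0,h]$. Finally let, with $h=\kappa$ in the definition of $T^{(1)},T'^{(1)}$,
$$\mathcal E=\{\kappa\le a,\ \theta\chi>M,\ \theta(1-\chi)>M,\ T^{(1)}_M>t_0,\ T'^{(1)}_M>t_0\}.$$

**Step 2.** *On $\mathcal E$ the window sees only the spine below $\kappa$ and the buffers.* For $t\le t_0$ we have $t<T_{U_{\kappa-}}+T^{(1)}_M=T_{U_{\kappa-}+M}\le T_{U_a}$, so $y:=-I_t\le U_{\kappa-}+M<U_\kappa$. If $y<U_{\kappa-}$, then $U^{-1}_y=(U^L)^{-1}_y<\kappa$, because $U=U^L$ on $[0,\kappa)$. If $U_{\kappa-}\le y<U_\kappa$, then $U^{-1}_y=\kappa\le(U^L)^{-1}_y$, because $U^L_\kappa=U_{\kappa-}\le y$. In both cases $U^{-1}_{-I_t}=(U^L)^{-1}_{-I_t}\wedge\kappa$, and the right side is treated in the same way. Hence on $\mathcal E$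
$$F((\overleftarrow H^a,\overrightarrow H^a)|_{[0,t_0]})=F^L_\kappa .$$

**Step 3.** *We split the mass.* On $\mathcal E$ with $a=\kappa+b$,
$$S_a=S^L_\kappa+T^{(1)}_M+T'^{(1)}_M+\widetilde T+\widetilde S_b .$$
Here $\widetilde T$ is the time that $X$ and $X'$ together need to descend the remaining $\theta\chi-M$ and $\theta(1-\chi)-M$, and $\widetilde S_b$ comes from the increments of $(U,V)$ on $(\kappa,\kappa+b]$. By the strong Markov property, given $(\kappa,\theta,\chi)$: $\widetilde T$ has the law of $T_{\theta-2M}$; $\widetilde S$ is a copy of $S$; $\widetilde T$ and $\widetilde S$ are independent of each other and of the triple formed by $(U^L,V^L)|_{[0,\kappa]}$, $X_{\cdot\wedge T_{U_{\kappa-}+M}}$ and $X'_{\cdot\wedge T'_{V_{\kappa-}+M}}$. On $\mathcal E$, $F^L_\kappa$ is a function of $\kappa$ and this triple, and so are $S^L_\kappa$, $T^{(1)}_M$, $T'^{(1)}_M$.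

**Step 4.** *We bound $P_r[F]$ from below.* Integrate over $b$ with (5), and over $\chi$ with $\int_0^1\mathbf 1\{\theta\chi\wedge\theta(1-\chi)>M\}d\chi=1-\frac{2M}\theta\ge1-\frac{2M}L$. The density $\nu(L)e^{-\nu(L)h}$ of $\kappa$, the factor $e^{-\alpha h}$ and the mark law combine to $e^{-ch}dh\,\mu_L(d\theta)$:
$$G(r)P_r[F]\ge G(r)P_r[F;\mathcal E]=\int_0^\infty dh\,e^{-ch}\int\mu_L(d\theta)\Big(1-\frac{2M}\theta\Big)E\Big[F^L_h\mathbf 1_{\{T^{(1)}_M\wedge T'^{(1)}_M>t_0\}}W_r\big(S_h^L+T^{(1)}_M+T'^{(1)}_M+\widetilde T\big)\Big].$$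
By (6), then by independence and $E[W_r(T_{\theta-2M})]=g_{\theta-2M}(r)$ from (7), this is at least
$$\Big(1-\frac{2M}L\Big)\int\mu_L(d\theta)g_{\theta-2M}(r)\int_0^\infty dh\,e^{-ch}E\Big[F_h^L\mathbf 1_{\{T^{(1)}_M\wedge T'^{(1)}_M>t_0\}}\Big(1-\frac{S^L_h+T^{(1)}_M+T'^{(1)}_M}r\Big)^+\Big].$$
Put $k_r=(cG(r))^{-1}\int\mu_L(d\theta)g_{\theta-2M}(r)$ and
$$\varepsilon_r=c\int_0^\infty e^{-ch}E\Big[1-\Big(1-\frac{S_h^L+T_M^{(1)}+T_M'^{(1)}}r\Big)^+\Big]dh\xrightarrow[r\to\infty]{}0$$
by dominated convergence. Since $F^L_h\le1$ and $T^{(1)}_M,T'^{(1)}_M$ have the law of $T_M$, we get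
$$P_r[F]\ge\Big(1-\frac{2M}L\Big)(k_r\wedge1)\Big\{c\int_0^\infty e^{-ch}E[F^L_h]dh-2P(T_M\le t_0)-\varepsilon_r\Big\}. \tag{10}$$
(If the bracket is negative, (10) is trivial.)

**Step 5.** *We compare the bracket with the condensation tree.* Take $\xi_\alpha$ independent of everything else. Then $\kappa\wedge\xi_\alpha$ is exponential with parameter $c$ and independent of $(U^L,V^L,X,X')$, so $c\int_0^\infty e^{-ch}E[F^L_h]dh=E[F^L_{\kappa\wedge\xi_\alpha}]$. On $\{\xi_\alpha<\kappa\}$ we have $U=U^L$ and $V=V^L$ on $[0,\xi_\alpha]$, so $(U^L)^{-1}_y\wedge\xi_\alpha=U^{-1}_y\wedge\xi_\alpha$ and likewise for $V$; there $F^L_{\kappa\wedge\xi_\alpha}=F(\overleftarrow H',\overrightarrow H')$ by (3). As $P(\kappa\le\xi_\alpha)=\nu(L)/(\alpha+\nu(L))$,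
$$c\int_0^\infty e^{-ch}E[F^L_h]dh\ge E[F(\overleftarrow H',\overrightarrow H')]-\frac{\nu(L)}{\alpha+\nu(L)}.$$
The bracket in (10) is at most $1$, so, uniformly over measurable $F$ with values in $[0,1]$,
$$E[F(\overleftarrow H',\overrightarrow H')]-P_r[F]\le1-\Big(1-\frac{2M}L\Big)(k_r\wedge1)+\frac{\nu(L)}{\alpha+\nu(L)}+2P(T_M\le t_0)+\varepsilon_r .$$
By Lemma 5, $k_r\wedge1\to1$. Let $r\to\infty$, then $L\to\infty$, then $M\to\infty$: we obtain (9). The conclusion, in total variation on $[0,t_0]$ and weakly on $[0,\infty)$, follows from (9) word for word as in the proof of (B). This proves (A), given Lemma 5. $\square$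

## 8. Large jumps must compensate the drift

It remains to prove Lemma 5. The number $c_L$ has a meaning: with the jumps larger than $L$ removed, $X$ has mean $-c_Lt$. If $X_t$ is of order $1$ at a large time $t$, these jumps must have brought about $c_Lt$ in total, up to events of exponentially small probability. Such events are negligible if $G(r)$ does not decay exponentially, and this is where the hypothesis enters. To pass between first passage times and $X_t$ we use Kendall's identity $P(T_u\in dt)\,du=\frac ut P(-X_t\in du)\,dt$ on $(0,\infty)^2$ (Bertoin, *Lévy Processes*, Cor. VII.3). For Borel $I\subset\mathbb R$ let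
$$A_r(I)=\int_r^\infty t^{-1}P(-X_t\in I)\,dt,\qquad A^L_r(I)=\int\mu_L(d\theta)A_r(\theta+I).$$
Then
$$A_r(I)=\int_I g_u(r)\,du,\qquad I\subset(0,\infty). \tag{11}$$

**Lemma 2.** $\lim_{r\to\infty} r^{-1}\log g_1(r)=0$, where $g_1(r)=P(T_1>r)$.

*Proof.* *We keep $X$ above $-1$ for a long time by one large jump in each time block.* As $g_1\le1$, only the lower bound is needed. Fix $a>0$ and write $\bar\pi(\theta)=\pi([\theta,\infty))$. There are arbitrarily large $\theta_0$ with $\bar\pi(\theta_0)\ge e^{-a\theta_0}$: otherwise $\bar\pi(\theta)<e^{-a\theta}$ for all large $\theta$, and integrating by parts $\int_1^\infty e^{a\theta/2}\pi(d\theta)<\infty$. Choose $s_0>0$ with $P(\inf_{[0,s_0]}X\le-1)\le\frac14$, and put $\ell=\theta_0/(2\alpha)$, with $\theta_0$ so large that $\ell>s_0$. Write $X=X^{1}+J$ with $J$ the independent sum of the jumps $\ge\theta_0$. Let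
$$E_1=\{J\text{ has a jump in }[0,s_0],\ \inf_{[0,s_0]}X^1>-1,\ \inf_{[0,\ell]}X^1>-\theta_0\}.$$
On $E_1$, $X\ge X^1>-1$ on $[0,s_0]$ and $X\ge X^1+\theta_0>0$ on $[s_0,\ell]$. So the block ends above its starting point, and the Markov property gives $P(T_1>k\ell)\ge P(E_1)^k$ for integers $k\ge1$.

We bound $P(E_1)$. Since $X=X^1$ while $J$ has no jump, and $J$ is independent of $X^1$,
$$P(\inf_{[0,s_0]}X^1\le-1)\le P(\inf_{[0,s_0]}X\le-1)e^{s_0\bar\pi(\theta_0)},\qquad P(\inf_{[0,\ell]}X^1\le-\theta_0)\le P(\inf_{[0,\ell]}X\le-\theta_0)e^{\ell\bar\pi(\theta_0)}.$$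
As $\theta_0\to\infty$, $\theta_0\bar\pi(\theta_0)\le\int_{[\theta_0,\infty)}\theta\pi(d\theta)\to0$, so both exponential factors tend to $1$. Moreover $P(\inf_{[0,\ell]}X\le-\theta_0)\le P(T_{\theta_0-1}\le\theta_0/(2\alpha))\to0$, because $T_\theta/\theta\to E[T_1]=(\Phi^{-1})'(0)=1/\alpha$ by the law of large numbers. Hence for large $\theta_0$, using $1-e^{-x}\ge x/2$ on $[0,1]$,
$$P(E_1)\ge\tfrac12(1-e^{-s_0\bar\pi(\theta_0)})\ge\tfrac{s_0}4\bar\pi(\theta_0)\ge\tfrac{s_0}4e^{-a\theta_0},$$
and, with $k=\lceil r/\ell\rceil$,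
$$\liminf_{r\to\infty} r^{-1}\log P(T_1>r)\ge\frac1\ell\log P(E_1)\ge\frac{2\alpha}{\theta_0}\Big(\log\frac{s_0}4-a\theta_0\Big).$$
Let $\theta_0\to\infty$ along the admissible values: the right side tends to $-2\alpha a$. Then let $a\to0$. $\square$

**Lemma 3.** $\displaystyle\liminf_{r\to\infty}A^L_r([1,2])/G(r)\ge c_L$ for every $L>0$.

*Proof.* *We express $A^L_r$ through the sum of the large jumps, and bound that sum below by $c_Lt$.* Put $I=[1,2]$ and $J_t=\sum_{s\le t}\Delta X_s\mathbf 1_{\Delta X_s>L}$. By Mecke's formula $E[J_t;-X_t\in I]=t\int\mu_L(d\theta)P(-X_t\in\theta+I)$, so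
$$A^L_r(I)=\int_r^\infty t^{-2}E[J_t;-X_t\in I]\,dt.$$
The Lévy process $X^L=X-J$ has $E[e^{-\lambda X^L_t}]=e^{t\Phi_L(\lambda)}$ with
$$\Phi_L(\lambda)=c\lambda+\beta\lambda^2+\int_{(0,L]}(e^{-\lambda\theta}-1+\lambda\theta)\pi(d\theta),$$
which is finite for all real $\lambda$ and has $\Phi_L'(0)=c$. Let $0<\varepsilon<c$. By Chernoff's bound $P(X^L_t>-(c-\varepsilon)t)\le e^{t(\Phi_L(-\eta)+\eta(c-\varepsilon))}$, and the exponent is $t(-\varepsilon\eta+O(\eta^2))$; so for some small $\eta>0$ and some $\delta>0$ the probability is at most $e^{-\delta t}$. On $\{-X_t\in I\}$ we have $J_t=X_t-X_t^L\ge-2-X^L_t$. Since $J_t\ge0$, for large $t$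
$$E[J_t;-X_t\in I]\ge((c-\varepsilon)t-2)\big(P(-X_t\in I)-e^{-\delta t}\big).$$
Hence, for large $r$, $A_r^L(I)\ge(c-\varepsilon-2/r)A_r(I)-c\int_r^\infty t^{-1}e^{-\delta t}dt$. By (11) and (8), $A_r(I)\ge p_r(1)g_1(r)$, so by Lemma 2 the last integral is $o(A_r(I))$. Also by (11) and (8), $A_r(I)\ge p_r(2)G(r)$. Let $r\to\infty$, then $\varepsilon\to0$. $\square$

Lemma 3 is Lemma 5 with $g_{\theta+u}$, averaged over $u\in[1,2]$, in place of $g_{\theta-2M}$. We must lower the index by $2M$ plus a constant, and (8) goes in the wrong direction. In Section 4 this shift would cost a constant factor. Under our hypothesis it is free, and the reason is that conditioning on $-X_t\in\theta+I$, which is only subexponentially unlikely on average, does not change the frequency with which unit increments fall in a given set. To use this we need increments that go up by about $2M+2$.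

**Lemma 4.** $P(X_1\in(y,y+1))>0$ for every $y\in\mathbb R$.

*Proof.* If $\beta>0$, $X_1$ has an independent non-degenerate Gaussian component. If $\beta=0$, then $\int_{(0,1)}\theta\pi(d\theta)=\infty$ by (2), so we can pick $s\in\operatorname{supp}\pi\cap(0,\frac14)$. *We balance a strong compensating drift by $k$ jumps of size about $s$.* For $0<\eta<s/2$ write $X_1=Y+J-D_\eta-\alpha$, where $Y$ is the compensated sum of the jumps $\le\eta$, centered with variance $\int_{(0,\eta]}\theta^2\pi(d\theta)$, $J$ is the independent sum of the jumps $>\eta$, and $D_\eta=\int_{(\eta,\infty)}\theta\pi(d\theta)$. As $\eta\to0$, $D_\eta\to\infty$; choose $\eta$ with $\operatorname{Var}Y<\frac1{64}$ and $-D_\eta-\alpha<y$. Since $s<\frac14$ there is an integer $k$ with $-D_\eta-\alpha+ks\in(y+\frac38,y+\frac58]$. With positive probability there are exactly $k$ jumps $>\eta$, all within $\frac1{8(k+1)}$ of $s$, so that $|J-ks|<\frac18$; and independently $|Y|<\frac18$ with positive probability, by Chebyshev's inequality. Then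 $X_1\in(y+\frac18,y+\frac78]$. $\square$

**Proof of Lemma 5.** Let $I=[-2M-1,-2M]$, $E=(2M+2,2M+3)$, $q=P(X_1\in E)>0$ (Lemma 4) and $\varepsilon>0$.

**Step 1.** *Exponentially small terms are negligible against $A^L_r(I)$.* For $\theta>L$ we have $\theta+I\subset(1,\infty)$. By (11) and (8), $A^L_r(I)\ge g_1(r)\int\mu_L(d\theta)p_r(\theta)$, and the integral tends to $\nu(L)>0$. With Lemma 2,
$$e^{-\delta r}=o(A^L_r(I))\quad\text{for every }\delta>0. \tag{12}$$
Also $A_r^L(I)\le\nu(L)<\infty$, since $g_u\le 1$ for $u\ge1$.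

**Step 2.** *The first increment falls in $E$ with conditional probability at most about $q$.* Let $t>r\ge2$, $n=\lfloor t\rfloor$ and $\xi_i=X_i-X_{i-1}$. The variables $\xi_1,\dots,\xi_n$ are exchangeable, jointly with the independent $X_t-X_n$. So, by Hoeffding's inequality for the number of $i$ with $\xi_i\in E$,
$$P(\xi_1\in E,-X_t\in\theta+I)=E\Big[\tfrac1n\#\{i\le n:\xi_i\in E\};-X_t\in\theta+I\Big]\le(q+\varepsilon)P(-X_t\in\theta+I)+2e^{-2\varepsilon^2(t-1)} .$$
Integrate against $t^{-1}\mathbf 1_{t>r}dt\,\mu_L(d\theta)$ and use (12):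
$$\int_r^\infty\frac{dt}t\int\mu_L(d\theta)P(X_1\in E,-X_t\in\theta+I)\le(q+\varepsilon+o(1))A^L_r(I). \tag{13}$$

**Step 3.** *An increment in $E$ shifts $I$ to $[1,2]$ and slightly beyond.* By the Markov property at time $1$, and since
$$\int_r^\infty t^{-1}P(-X_{t-1}\in B)dt\ge\int_r^\infty (s+1)^{-1}P(-X_s\in B)ds\ge\frac r{r+1}A_r(B),$$
the left side of (13) is at least $\frac r{r+1}E[A^L_r(I+X_1);X_1\in E]$, where $A^L_r(I+X_1)$ means the function $y\mapsto A^L_r(I+y)$ at $y=X_1$. For $y=2M+2+y'\in E$ with $0<y'<1$ we have $I+y=[1,2]+y'$, so (11) and (8) give $A^L_r(I+y)\ge p_r(1)A_r^L([1,2])$. Hence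
$$\frac r{r+1}\,q\,p_r(1)A_r^L([1,2])\le(q+\varepsilon+o(1))A_r^L(I).$$
Let $r\to\infty$, then $\varepsilon\to0$:
$$\liminf_{r\to\infty} A^L_r(I)/A^L_r([1,2])\ge1 .$$

**Step 4.** *From the average over $I$ to the single index $\theta-2M$; here (8) goes in the right direction.* For $z\in I$, $\theta-2M$ exceeds $\theta+z$ by at most $1$, so $g_{\theta-2M}(r)\ge p_r(1)g_{\theta+z}(r)$. Integrating over $z\in I$, an interval of length $1$, and then over $\mu_L$, we get $\int\mu_L(d\theta)g_{\theta-2M}(r)\ge p_r(1)A^L_r(I)$. Divide by $G(r)$ and use Step 3 and Lemma 3. $\square$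

With Lemma 5 the proof of (A) is complete.

## 9. An exponential moment makes the spine too long

Now let $\alpha>0$ and $\int_1^\infty e^{a\theta}\pi(d\theta)<\infty$ for some $a>0$. We prove (C). Sections 3 and 5 hold for all $\alpha\ge0$ and use no condition on large jumps. The plan is to find $r_n\to\infty$ along which $G(r_n-x)$ exceeds $G(r_n)$ by a factor $e^{\gamma x}$: this favors long spines too much for the limit to have $P(\xi_\alpha\ge h)=e^{-\alpha h}$.

**Step 1.** *$G$ decays exponentially.* Now $\Phi$ extends to a finite differentiable function on $(-a,\infty)$ with $\Phi'(0)=\alpha>0$, and $E[e^{\eta X_t}]=e^{t\Phi(-\eta)}$ for $0\le\eta<a$. Choose $\eta\in(0,a)$ with $\Phi(-\eta)<0$. By (8), and since $T_1>r$ forces $X_r\ge-1$, for large $r$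
$$G(r)\le\frac{g_1(r)}{p_r(1)}\le\frac{P(X_r\ge-1)}{p_r(1)}\le\frac{e^{\eta+r\Phi(-\eta)}}{p_r(1)}.$$
So with $\gamma=-\Phi(-\eta)/2>0$ we have $e^{\gamma r}G(r)\to0$.

**Step 2.** *We choose $r_n$ where $e^{\gamma s}G(s)$ is nearly at its running minimum.* Let $m(n)=\inf_{0<s\le n}e^{\gamma s}G(s)\ge G(n)>0$, and choose $r_n\in(0,n]$ with $e^{\gamma r_n}G(r_n)\le(1+\frac1n)m(n)$. Since $m(n)\to0$ and $e^{\gamma s}G(s)\ge G(K)>0$ on $(0,K]$ for each $K$, $r_n\to\infty$. For $0\le x<r_n$ the point $r_n-x$ competes in the infimum, so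
$$G(r_n-x)\ge\Big(1+\frac1n\Big)^{-1}e^{\gamma x}G(r_n).$$

**Step 3.** *We transfer this to the spine.* Since $\frac{\sigma}{\sigma+x}\ge\frac{r-x}r$ when $\sigma>r-x$, (5) gives $W_r(x)\ge\frac{r-x}rG(r-x)$ for $x<r$. Hence for $h,s>0$ and $r_n>s$, by the Markov property at height $h$ and (5),
$$P_{r_n}(a>h,S_h\le s)=e^{-\alpha h}\frac{E[W_{r_n}(S_h);S_h\le s]}{G(r_n)}\ge\frac{1-s/r_n}{1+1/n}\,e^{-\alpha h}E[e^{\gamma S_h};S_h\le s].$$
On $\{a>h,S_h\le s\}$ we have $\overleftarrow H^a_t\ge h$ for all $t\ge s$. Indeed $t\ge s\ge T_{U_h}$; if $t\le T_{U_a}$, then $-I_t\ge U_h$ and $U^{-1}_{-I_t}\ge h$; if $t>T_{U_a}$, the path is frozen at $a>h$. So by (4), for $t_0>s$,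
$$\liminf_{n\to\infty}\mathbf N\Big[\inf_{t\in[s,t_0]}H_{t\wedge\zeta}\ge h\,\Big|\,\sigma>r_n\Big]\ge e^{-\alpha h}E[e^{\gamma S_h};S_h\le s].$$

**Step 4.** *We contradict the weak convergence.* Suppose it held. The set of paths whose first coordinate $x$ satisfies $\inf_{[s,t_0]}x\ge h$ is closed, so by the portmanteau theorem $P(\inf_{[s,t_0]}\overleftarrow H'\ge h)\ge e^{-\alpha h}E[e^{\gamma S_h};S_h\le s]$. Let $t_0\to\infty$. The process $H$ vanishes at arbitrarily large times (the times $T_u$), and at these times $\overleftarrow H'\le\xi_\alpha$. So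
$$e^{-\alpha h}=P(\xi_\alpha\ge h)\ge P\Big(\inf_{[s,\infty)}\overleftarrow H'\ge h\Big)\ge e^{-\alpha h}E[e^{\gamma S_h};S_h\le s].$$
Letting $s\to\infty$ we obtain $E[e^{\gamma S_h}]\le1$, which is impossible since $\gamma>0$ and $S_h>0$ a.s. This proves (C). $\blacksquare$
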